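# Translation quadrangles whose kernel is not a skew field

## A quadrangle with fifteen points

Let $T=\mathbb F_2^3$, and write its elements as strings: $000, 100, \dots, 111$. Take four subgroups of order two,
$$A_\infty=\{000,100\},\quad A_0=\{000,010\},\quad A_1=\{000,111\},\quad Z=\{000,001\},$$
and put $A_i^*=A_i+Z$ for $i\in I=\{\infty,0,1\}$. We build a geometry from cosets. Its points are a symbol $x$, the six pairs $(i,h+A_i^*)$, and the eight elements of $T$. Its lines are three symbols $[\infty],[0],[1]$ and the twelve pairs $(i,h+A_i)$. The point $x$ lies on the three lines $[i]$. The point $(i,h+A_i^*)$ lies on $[i]$ and on the two lines $(i,h'+A_i)$ with $h'+A_i\subseteq h+A_i^*$. The point $u\in T$ lies on the three lines $(i,u+A_i)$. So there are fifteen points and fifteen lines, three points on each line and three lines on each point.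

Take the point $000$ and the line $(\infty,010+A_\infty)$. The points of this line are $010$, $110$ and $(\infty,010+A^*_\infty)$. The point $000$ shares a line with $u\in T$ exactly if $u$ lies in some $A_i$. So it shares a line with $010$ but not with $110$. It does not share a line with $(\infty,010+A_\infty^*)$ either, because $010\notin A_\infty^*$. Exactly one point of the line is collinear with $000$. What made this work is that $010$ lies in exactly one of the two groups
$$A_\infty+A_0=\{000,100,010,110\},\qquad A_\infty+A_1=\{000,100,111,011\}.$$
In fact each of the four elements $010,110,011,111$ outside $A_\infty^*=\{000,100,001,101\}$ lies in exactly one of them. The same holds for the other indices. Outside $A_0^*=\{000,010,001,011\}$ we have $100,110\in A_0+A_\infty$ and $111,101\in A_0+A_1$. Outside $A_1^*=\{000,111,001,110\}$ we have $100,011\in A_1+A_\infty$ and $010,101\in A_1+A_0$. Nothing is listed twice. Proposition 7 below shows that these checks, together with $T=A_i^*\oplus A_j$ for $i\neq j$, make the geometry a generalized quadrangle.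

The group $T$ acts on the geometry by translation, fixes $x$ and all $[i]$, and permutes its own elements regularly. Which endomorphisms of $T$ map every $A_i$ into itself? The vectors $100,010,111$ form a basis of $T$, so such an endomorphism may fix or kill each of these three vectors independently. There are eight of them, and they form a ring isomorphic to $\mathbb F_2^3$, with many zero divisors. They need not respect the larger groups $A_i^*$: if $\alpha$ kills $100$ and fixes $010$ and $111$, then from $001=100+010+111$ we get $\alpha(001)=010+111=101\notin A_1^*$, although $001\in A_1^*$.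

We shall see that this behavior is confined to the very smallest order. As soon as a point lies on at least four lines, the endomorphisms preserving all the $A_i$ form a ring without zero divisors. What remains is to decide whether nonzero elements of this ring must be invertible.

## The kernel of a translation quadrangle and the linearity conjecture

**Definition (generalized quadrangle).** A (thick) generalized quadrangle is a point-line geometry whose incidence graph is bipartite of diameter $4$ and girth $8$, with at least three points on every line and at least three lines on every point. It has order $(s,t)$ if every line carries $s+1$ points and every point is on $t+1$ lines; here $s,t$ are cardinals. (It is a textbook fact that a thick generalized quadrangle has an order.)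

Two points are *collinear* if they lie on a common line. We use the definition in the following form.

* (Q1) Two distinct points are on at most one common line.
* (Q2) If the point $p$ is not on the line $L$, there is exactly one point of $L$ collinear with $p$. We write it $\mathrm{proj}_L\,p$.

In a generalized quadrangle, (Q1) holds because there are no $4$-cycles. For (Q2), the distance from $p$ to $L$ is odd, at most $4$ and not $1$, so it is $3$, which gives a point; two such points would give a cycle of length at most $6$. Conversely, let (Q1) and (Q2) hold in a geometry with at least three points per line and three lines per point, in which some two points $p,q$ are not collinear. There are no $4$-cycles by (Q1). There are no $6$-cycles: if $p_1,L_1,p_2,L_2,p_3,L_3$ is one, then $p_1\notin L_2$ by (Q1), and both $p_2$ and $p_3$ on $L_2$ are collinear with $p_1$, against (Q2). Point-line distances are at most $3$, so all distances are at most $4$, and $p,q$ are at distance $4$. Finally there is an $8$-cycle: for two lines $L,L'$ on $p$, the points $r=\mathrm{proj}_L\,q$ and $r'=\mathrm{proj}_{L'}\,q$ differ from $p$, hence from each other,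 and the lines $qr$, $qr'$ differ, since otherwise $p,r,r'$ would give a $6$-cycle. So the geometry is a generalized quadrangle.

**Definition (translation quadrangle).** Let $x$ be a point of a generalized quadrangle $\Gamma$, and let $T$ be an abelian group of automorphisms of $\Gamma$ that fixes every line through $x$ and acts regularly on the set of points not collinear with $x$. Then $\Gamma^x$ is a *translation generalized quadrangle* (TGQ) with translation point $x$ and translation group $T$. The points not collinear with $x$ are called *affine*.

In the fifteen-point example the affine points are the eight elements of $T$.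

**Definition (kernel).** Fix an affine point $z$, and let $\{U\}_z$ be the set of lines on $z$. For $V\in\{U\}_z$ put $v=\mathrm{proj}_V\,x$, and let $T_V$, $T_v$ be the stabilizers in $T$ of $V$ and of $v$. The *kernel* $\mathbb K$ is the set of endomorphisms of $T$ that map every $T_V$ into itself.

Sums and products of such endomorphisms are again such, so $\mathbb K$ is a ring with $1$. In the example, with $z=000$, the lines on $z$ are $V=(i,A_i)$, and $T_V=A_i$, $T_v=A_i^*$.

Koen Thas, in "An obstruction relating locally finite polygons to translation quadrangles", arXiv:1406.6583 (2014), states for infinite TGQs the **Conjecture (Linearity for TGQs)**: $\mathbb K$ is a skew field. The conjecture is false, and one can say exactly for which orders it can fail. These are the results to be proved; the axiom of choice is used only for uncountable cardinals.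

**Theorem 1.** Let $D$ be a skew field of infinite cardinality $\kappa$, $R\le D$ a subring with $1$, and $C\subseteq R$ a subset with $|C|=\kappa$ such that $c-c'$ is a unit of $R$ for all distinct $c,c'\in C$. Then there is a TGQ of order $(\kappa,\kappa)$ with $\mathbb K\cong R$.

**Corollary 2.** Let $F$ be a field of infinite cardinality $\kappa$. There is a TGQ of order $(\kappa,\kappa)$ with $\mathbb K\cong F[X]$, which is not a skew field. So the conjecture fails for $F=\mathbb Q$ (a countable TGQ), in every characteristic, and for every infinite cardinal $\kappa$.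

**Theorem 3.** Let $\Gamma^x$ be an infinite TGQ of order $(s,t)$ and $0\neq\alpha\in\mathbb K$. Then:

1. $\alpha$ is injective on $T$ and induces an automorphism of $T_v/T_V$ for every $V$.
2. If $\alpha$ is not invertible in $\mathbb K$, then $s=t=|T_V/\alpha T_V|$ for every $V$, and $T\neq T_U+T_V+T_W$ for all distinct $U,V,W\in\{U\}_z$.

In particular $\mathbb K$ is a skew field if $s<t$, or if $T=T_U+T_V+T_W$ for some distinct $U,V,W$, or if for each $0\neq\alpha\in\mathbb K$ there is a $V$ with $|T_V/\alpha T_V|<t$.

**Corollary 4.** An infinite TGQ of order $(s,t)$ with $\mathbb K$ not a skew field exists if and only if $s=t$ is an infinite cardinal.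

We prove Theorem 3 first. It shows what a counterexample must look like, and so leads to the construction behind Theorem 1.

## Cosets in place of points and lines

**Definition (coset system).** A *coset system* consists of an abelian group $T$ (written additively), an index set $I$ with $|I|\ge3$, and nonzero subgroups $A_i\subseteq A_i^*$ of $T$ $(i\in I)$ such that for $i\neq j$

* (K1) $T=A_i^*\oplus A_j$;
* (K2) every $u\in T\setminus A_i^*$ lies in $A_i+A_j$ for exactly one $j\neq i$ (here $i$ is fixed and $j$ is sought).

By (K1), $A_i\cap A_j=0$ for $i\ne j$. The subgroups of $\mathbb F_2^3$ in the first section form a coset system: (K2) was checked there, and (K1) holds because any two of $100,010,111$ together with $001$ form a basis.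

**Lemma 5.** Let $\Gamma^x$ be a TGQ of order $(s,t)$ and $z$ an affine point. Let $I$ index the lines $V_i$ on $z$, put $v_i=\mathrm{proj}_{V_i}\,x$, $A_i=T_{V_i}$, $A_i^*=T_{v_i}$, and identify the affine point $z^g$ with $g\in T$. Then the affine points of $V_i^g$ form the coset $g+A_i$, the affine points collinear with $v_i$ form $A_i^*$, the $A_i\subseteq A_i^*$ form a coset system, and $|A_i|=s$, $|I\setminus\{i\}|=t$.

*Proof.* The point $x$ is fixed by $T$, being the intersection of fixed lines. So an element fixing $V_i$ fixes $v_i$, which gives $A_i\subseteq A_i^*$. The only nonaffine point of $V_i$ is $v_i$. The lines $xv_i$ are distinct for distinct $i$: if $xv_i=xv_j$ with $i\ne j$, then $v_i\neq v_j$ would be two points of a line not on $z$, both collinear with $z$. Every element of $T$ fixes each line $xv_i$.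

**Step 1: affine points as cosets.** If $z^g$ is collinear with $v_i$, then $z^g$ is collinear with $v_i^g$ (because $z\sim v_i$) and with $v_i$. Both are points of $xv_i$, and $z^g$ is not on $xv_i$, so $v_i^g=v_i$ by (Q2), i.e. $g\in A_i^*$. Conversely, $g\in A_i^*$ clearly makes $z^g$ collinear with $v_i$. If moreover $z^g\in V_i$, then $z^g$ is collinear with $v_i$, so $v_i^g=v_i$, and $V_i^g$ is the line through $z^g$ and $v_i$, which is $V_i$; so $g\in A_i$. Conversely $g\in A_i$ gives $z^g\in V_i$. Hence the affine points of $V_i$ form $A_i$. Applying $g$, those of $V_i^g$ form $g+A_i$. Since $V_i$ has $s$ affine points, $|A_i|=s\geq 2$. Since $z$ is on $t+1$ lines, $|I\setminus\{i\}|=t$ and $|I|\ge3$.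

**Step 2: (K1).** Let $i\ne j$ and $g\in T$. The only nonaffine point of $V_j^g$ is $v_j^g$, which lies on $xv_j$ and is not $x$; so $v_i$ is not on $V_j^g$. The point of $V_j^g$ collinear with $v_i$ is not $v_j^g$, since then $x,v_i,v_j^g$ would form a triangle. So it is affine. By Step 1, $|(g+A_j)\cap A_i^*|=1$ for every $g$. Existence gives $T=A_i^*+A_j$, and uniqueness for $g=0$ gives $A_i^*\cap A_j=0$.

**Step 3: (K2).** Let $u\in T\setminus A_i^*$. Then $z$ is not on $V_i^u$, since $0\notin u+A_i$. Also $z$ is not collinear with $v_i^u$: otherwise $v_i^u$ would be the point of $xv_i$ collinear with $z$, namely $v_i$, and $u\in A_i^*$. So the unique point of $V_i^u$ collinear with $z$ is an affine point $w\neq z$, and $w$ lies on exactly one $V_j$. Here $j\neq i$, because $u+A_i$ and $A_i$ are disjoint. Thus $(u+A_i)\cap A_j\neq\emptyset$ for exactly one $j\neq i$, and this condition says $u\in A_i+A_j$. $\square$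

Since $T$ is abelian, $T_{V^g}=T_V$ and $T_{v^g}=T_v$, so nothing depends on the choice of $z$.

**Components.** Fix $i$ in a coset system and work in $T/A_i$. Put
$$B_*=A_i^*/A_i,\qquad B_j=(A_i+A_j)/A_i\cong A_j\quad (j\neq i).$$
We call $B_*$ and the $B_j$ $(j\ne i)$ the *components* of $T/A_i$.

**Lemma 6.** In a coset system, with $i$ fixed and $t:=|I\setminus\{i\}|$:

(a) $T/A_i=B_*\oplus B_j$ for every $j\neq i$.

(b) The components cover $T/A_i$, and distinct components intersect trivially.

(c) $(A_i+A_j)\cap A_k=0$ for distinct $i,j,k$.

(d) $|B_*|=t$.

(e) All $A_j$ are isomorphic, and with $s:=|A_j|$ we have $s\le t$.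

*Proof.* (a) The sum is everything by (K1). It is direct because $(A_i+A_j)\cap A_i^*=A_i+(A_j\cap A_i^*)=A_i$.

(b) An element of $T/A_i$ outside $B_*$ lies in exactly one $B_j$ by (K2). So the components cover, and $B_j\cap B_k\subseteq B_*$ for $j\neq k$. Since $B_j\cap B_*=0$ by (a), we get $B_j\cap B_k=0$.

(c) The image in $T/A_i$ of an element of $(A_i+A_j)\cap A_k$ lies in $B_j\cap B_k=0$. So the element lies in $A_i\cap A_k=0$.

(d) Take $0\neq b\in B_j$ for some $j\ne i$. The coset $b+B_*$ is disjoint from $B_*$, so by (b) each of its elements lies in exactly one $B_k$. By (a) it meets each $B_k$ in exactly one element. So $k$ corresponds bijectively to an element of $b+B_*$, and $t=|B_*|$.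

(e) By (K1), $A_j\cong T/A_k^*$ whenever $j\ne k$. As $|I|\ge 3$, any two of the groups $A_j$ are isomorphic to $T/A_k^*$ with a common $k$. For distinct $i,j,k$, map $b\in B_j$ to the unique $u\in B_*$ with $u-b\in B_k$. This is a homomorphism with kernel $B_j\cap B_k=0$, so $s=|B_j|\le|B_*|=t$. $\square$

In particular $|T|=|A_i|\,|B_*|\,|B_j|=s\cdot t\cdot s$. A TGQ with finite $t$ has finite $s$ and is finite. So in an infinite TGQ, $t$ is infinite.

**Proposition 7.** Every coset system is obtained as in Lemma 5 from a TGQ of order $(s,t)$, where $s=|A_i|$ and $t=|I\setminus\{i\}|$.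

*Proof.* Define points $x$, $(i,h+A_i^*)$, $u\in T$, lines $[i]$, $(i,h+A_i)$, and incidence exactly as in the fifteen-point example.

**Step 1: (Q1).** Distinct $u,u'\in T$ are on a common line of index $i$ iff $u-u'\in A_i$, and this holds for at most one $i$ because $A_i\cap A_j=0$; the line is then $(i,u+A_i)$. An element $u$ and a point of index $i$ can share only $(i,u+A_i)$. Two points of index $i$ share only $[i]$, since distinct cosets of $A_i^*$ are disjoint. Points of different indices share no line. The point $x$ shares only $[i]$ with a point of index $i$, and no line with $u\in T$.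

**Step 2: (Q2).** We go through all nonincident pairs $(p,L)$ and list the points of $L$ collinear with $p$.

* $p=u\in T$, $L=[i]$. Only $(i,u+A_i^*)$.
* $p=u\in T$, $L=(i,h+A_i)$. Translate so that $u=0$; then $h\notin A_i$. Candidates are the point $(i,h+A_i^*)$, which is collinear with $0$ iff $h\in A_i^*$, and the elements of $(h+A_i)\cap A_j$ with $j\neq i$; note that $(h+A_i)\cap A_i=\emptyset$. If $h\in A_i^*$, a candidate of the second kind lies in $A_i^*\cap A_j=0$, which is impossible as $0\notin h+A_i$; so there is exactly one collinear point. If $h\notin A_i^*$, then by (K2) exactly one $j$ has $(h+A_i)\cap A_j\ne\emptyset$, and this intersection has one element since $A_i\cap A_j=0$.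
* $p=(i,g+A_i^*)$, $L=[j]$ with $j\neq i$. Only $x$.
* $p=(i,g+A_i^*)$, $L=(i,h+A_i)$. Only $(i,h+A_i^*)$, via $[i]$. An element $w\in h+A_i$ could be collinear with $p$ only on the line $(i,w+A_i)=L$, and $p$ is not on $L$.
* $p=(i,g+A_i^*)$, $L=(j,h+A_j)$ with $j\ne i$. The point of index $j$ is not collinear with $p$. An element $w\in h+A_j$ is collinear with $p$ iff $w\in g+A_i^*$. By $T=A_i^*\oplus A_j$, exactly one element lies in $(g+A_i^*)\cap(h+A_j)$.
* $p=x$, $L=(i,h+A_i)$. Only $(i,h+A_i^*)$.

**Step 3: order and translations.** The line $(i,h+A_i)$ has $1+s$ points, and $[i]$ has $1+|T/A_i^*|=1+|A_j|=1+s$ points. The points $x$ and $u\in T$ are on $|I|=1+t$ lines, and $(i,h+A_i^*)$ is on $1+|A_i^*/A_i|=1+t$ lines by Lemma 6(d). Since $s\ge2$, $t\ge2$, and $x$ is not collinear with any $u\in T$, we have a generalized quadrangle of order $(s,t)$. The abelian group $T$ acts by translation, fixes every $[i]$, and is regular on the points not collinear with $x$, which are exactly the elements of $T$. With $z=0$ the lines on $z$ are $V_i=(i,A_i)$, with $v_i=(i,A_i^*)$, and the stabilizers of $V_i$ and $v_i$ in $T$ are $A_i$ and $A_i^*$.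 $\square$

From now on we pass freely between TGQs and coset systems, and $\mathbb K$ is the ring of endomorphisms of $T$ mapping every $A_i$ into itself.

## Nonzero kernel elements are injective

The fifteen-point example has $s=t=2$, and there the kernel behaved badly. The next lemma shows that this is the only exceptional order: since $2\le s\le t$, its hypothesis $t\geq3$ excludes only $(2,2)$. It holds in every infinite TGQ.

**Lemma 8.** Let $t\ge3$ and $\alpha\in\mathbb K$. Then $\alpha(A_i^*)\subseteq A_i^*$ for all $i$. If $\alpha\neq0$, then $\alpha^{-1}(A_i)=A_i$ for all $i$, and $\alpha$ is injective. Moreover $\alpha$ is invertible in $\mathbb K$ if and only if $\alpha T=T$.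

*Proof.* Fix $i$, and let $\bar\alpha$ be the map induced by $\alpha$ on $T/A_i$. It maps every $B_j$ $(j\neq i)$ into itself.

**Step 1: $\bar\alpha$ maps $B_*$ into itself.** Suppose not. Then there is $0\ne y\in B_*$ with $0\neq\bar\alpha(y)\in B_j$ for some $j\neq i$. For every $0\neq b\in B_j$ the element $y+b$ is neither in $B_*$ nor in $B_j$. So $y+b\in B_k$ for some $k\neq i,j$, and $\bar\alpha(y+b)\in B_j\cap B_k=0$. Hence
$$\bar\alpha(b)=-\bar\alpha(y)\neq0\qquad\text{for all }0\ne b\in B_j. \tag{1}$$

If $s\ge3$, take distinct nonzero $b,b'\in B_j$. By (1), $\bar\alpha(b-b')=0$. But $b-b'$ is a nonzero element of $B_j$, so (1) also gives $\bar\alpha(b-b')\neq0$, a contradiction.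

If $s=2$, write $B_m=\{0,b_m\}$ for $m\neq i$; each $b_m$ has order $2$. Then $\bar\alpha(y)=b_j$ and $y+b_j=b_k$ for some $k\neq i,j$. Since $t\ge3$, there is an index $l\notin\{i,j,k\}$. The element $y+b_l$ is not in $B_*\cup B_l$, so $y+b_l=b_m$ with $m\neq l$. Here $m\neq j$: if $b_m=b_j$, then $y=b_j-b_l$ and $b_k=y+b_j=2b_j-b_l=b_l$, contrary to $k\neq l$. Now
$$b_j=\bar\alpha(y)=\bar\alpha(b_m)-\bar\alpha(b_l)\in\{0,\;b_m,\;b_l,\;b_m-b_l\},\qquad b_m-b_l=y\in B_*.$$
But $b_j$ is nonzero, differs from $b_m$ and $b_l$, and is not in $B_*$. This is a contradiction.

So $\bar\alpha$ preserves all components, and in particular $\alpha(A_i^*)\subseteq A_i^*$.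

**Step 2: if $\bar\alpha$ kills a nonzero element, then $\bar\alpha=0$.** Let $\bar\alpha(n)=0$ with $0\neq n\in X$, $X$ a component. Let $y\notin X$, and let $Y$ be the component of $y$. Then $y+n\ne0$, and the component $W$ of $y+n$ is not $Y$, since otherwise $n\in X\cap Y=0$. So $\bar\alpha(y)=\bar\alpha(y+n)\in Y\cap W=0$. Thus $\bar\alpha$ kills everything outside $X$. As $X$ is a proper subgroup, every $a\in X$ is a difference $(a+w)-w$ of elements outside $X$. So $\bar\alpha=0$.

**Step 3: if $\bar\alpha=0$ for one $i$, then $\alpha=0$.** Here $\alpha T\subseteq A_i$. For any $j\neq i$ we get $\alpha A_j\subseteq A_i\cap A_j=0$. Fix such a $j$. For every $k\neq j$, the map induced on $T/A_k$ kills $(A_k+A_j)/A_k\neq0$, so it is zero by Step 2, i.e. $\alpha T\subseteq A_k$. There are at least two such $k$, and the corresponding $A_k$ intersect trivially. So $\alpha=0$.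

**Step 4: conclusion.** Let $\alpha\neq0$. By Steps 2 and 3, the map induced on each $T/A_i$ is injective, which says $\alpha^{-1}(A_i)=A_i$. Then $\ker\alpha\subseteq\bigcap_iA_i=0$. If $\alpha T=T$, then $\alpha\ne0$ is bijective, and the inverse map sends $A_i$ into $\alpha^{-1}(A_i)=A_i$, so it belongs to $\mathbb K$. Conversely, an invertible $\alpha$ is surjective. $\square$

As a product of injective maps is injective and $T\neq0$, the ring $\mathbb K$ has no zero divisors when $t\ge3$. By Lemma 8, $T$ and all $A_i$, $A_i^*$ are left $\mathbb K$-modules.

If $T$ is finite and $t\ge3$, an injective $\alpha$ is surjective, so by Lemma 8 the kernel is a skew field. The natural plan is to imitate this for infinite $T$, and it stops at one place: an injective endomorphism of an infinite group need not be onto, as multiplication by $X$ on $\mathbb Q[X]$ shows. One must look for surjectivity in the geometry. Part of it can be found, and what cannot be found will tell us how to build a counterexample.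

## The quotient $T/\alpha T$ of a noninvertible element

We prove Theorem 3. Let $\Gamma^x$ be an infinite TGQ; then $t$ is infinite and Lemma 8 applies. Let $0\neq\alpha\in\mathbb K$.

**Step 1: $\alpha$ induces an automorphism of $A_i^*/A_i$ (part 1).** Injectivity of $\alpha$ on $T$ and of $\bar\alpha$ on $T/A_i$ is Lemma 8, and $\bar\alpha(B_*)\subseteq B_*$. We must show $\bar\alpha(B_*)=B_*$. Let $y\in B_*$. Pick $j\neq i$ and $0\neq w\in B_j$. Then $0\neq\bar\alpha(w)\in B_j$, so $y-\bar\alpha(w)\notin B_*$, and hence $y-\bar\alpha(w)\in B_k$ for some $k\neq i$. Since $T/A_i=B_*\oplus B_k$, there is $u\in B_*$ with $u-w\in B_k$. Apply $\bar\alpha$: $\bar\alpha(u)-\bar\alpha(w)\in B_k$. Subtracting,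
$$y-\bar\alpha(u)\in B_k\cap B_*=0,$$
so $y=\bar\alpha(u)$.

In terms of $T$ this says $A_i^*=A_i+\alpha A_i^*$. It says nothing about whether $\alpha A_i=A_i$. So the failure of surjectivity, if any, is located in the groups $A_i$, and we measure it.

**Step 2: the images $Q_i$ of the $A_i$ in $Q=T/\alpha T$.** Suppose $\alpha$ is not invertible, so that $Q\neq0$ by Lemma 8. If $\alpha(w)\in A_i$, then $w\in\alpha^{-1}(A_i)=A_i$; so $A_i\cap\alpha T=\alpha A_i$, and the image $Q_i$ of $A_i$ in $Q$ satisfies $Q_i\cong A_i/\alpha A_i$. By Step 1, $A_i^*=A_i+\alpha A_i^*$ also has image $Q_i$. We claim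
$$Q=Q_i\oplus Q_j\qquad\text{for all }i\neq j. \tag{2}$$
From $T=A_i^*\oplus A_j$ we get $Q=Q_i+Q_j$. Also $\alpha T=\alpha A_i^*\oplus\alpha A_j$, with $\alpha A_i^*\subseteq A_i^*$ and $\alpha A_j\subseteq A_j$. If $a\in A_i^*$ and $b\in A_j$ have the same image in $Q$, then $a-b\in\alpha A_i^*\oplus\alpha A_j$. Comparing components in $T=A_i^*\oplus A_j$ gives $a\in\alpha A_i^*$, so the common image is $0$. This proves (2).

All $Q_j$ are nonzero. Indeed, if $Q_j=0$, then $Q_k=Q$ for all $k\neq j$ by (2). Two such indices $k\neq l$ would give $Q=Q_k\cap Q_l=0$ by (2), a contradiction.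

**Step 3: counting.** Fix $i\neq j$ and $0\neq q\in Q_j$; then $q\notin Q_i$. For every $k\neq i$, (2) shows that the coset $q+Q_i$ meets $Q_k$ in exactly one element $q_k$, and $q_k\neq0$ because $q\notin Q_i$. As $Q_k\cap Q_l=0$ for $k\neq l$, the $q_k$ are distinct. So
$$t=|I\setminus\{i\}|\le|q+Q_i|=|Q_i|=|A_i/\alpha A_i|\le|A_i|=s\le t,$$
the last inequality by Lemma 6(e). Equality holds throughout, for every $i$.

**Step 4: three line stabilizers do not generate $T$.** Suppose $T=A_i+A_j+A_k$ with $i,j,k$ distinct. The sum is direct by Lemma 6(c) and $A_i\cap A_j=0$. So $\alpha T=\alpha A_i\oplus\alpha A_j\oplus\alpha A_k$, and $Q=Q_i\oplus Q_j\oplus Q_k$. By (2), $Q_i\oplus Q_j$ is already $Q$, so $Q_k=0$, contrary to Step 2.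

This proves parts 1 and 2. Each of the three conditions in the last sentence of Theorem 3 contradicts part 2 for any nonzero noninvertible $\alpha$, so each of them forces $\mathbb K$ to be a skew field. $\blacksquare$

## The group $R\oplus R\oplus D$ and its subgroups

Let us try to realize a ring $R$ which is not a skew field, say $R=F[X]$ with $F$ a field, as a kernel. The fifteen-point example has the shape
$$A_\infty=R(1,0,0),\qquad A_c=R(c,1,f(c))\ (c\in C),\qquad A_i^*=A_i+Z,$$
with $R=C=\mathbb F_2$, $f(c)=c$ and $Z=0\oplus0\oplus R$. All these are $R$-submodules of $R^3$, so $R$ lies in the kernel. The obvious attempt keeps $T=R^3$, takes $R=F[X]$ and a subset $C\subseteq R$, and looks for a good function $f:C\to R$. It fails for every $f$, and at a definite spot. The element $u=(0,X,1)$ is not in $A_\infty^*=R\oplus0\oplus R$. By (K2) it should lie in some $A_\infty+A_c$, which means $(X,1)=r(1,f(c))$, so $r=X$ and $1=Xf(c)$. This has no solution in $F[X]$; we would need $f(c)=X^{-1}$. Theorem 3 says the same without coordinates: multiplication by $X$ must be an automorphism of $A_\infty^*/A_\infty\cong Z$, so $Z$ cannot be $F[X]$.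

The set $C$ is restricted as well. Already for $c=0$, $c'=X$, the element $(1,0)$ is not in $R(0,1)+R(X,1)$, so (K1) fails modulo $Z$. Differences of elements of $C$ should be units.

This suggests keeping $R$ in the first two coordinates, where nonsurjectivity is allowed, and enlarging the third to a skew field. Let $D$, $R$, $C$, $\kappa$ be as in Theorem 1; then $|R|=\kappa$ too, since $C\subseteq R\subseteq D$. Let
$$T=R\oplus R\oplus D,\quad Z=0\oplus0\oplus D,\quad I=\{\infty\}\cup C,\quad A_\infty=R(1,0,0),\quad A_c=R(c,1,f(c)),\quad A_i^*=A_i+Z,$$
where $f:C\to D$ is still to be chosen. Here $T$ is a left $R$-module and the $A_i$ are submodules. What must $f$ satisfy?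

**Lemma 9.** Suppose that

* (F1) $f:C\to D$ is a bijection;
* (F2) for all $c\in C$ and $e\in D\setminus\{0\}$ there is exactly one $c'\in C\setminus\{c\}$ with $(c'-c)^{-1}(f(c')-f(c))=e$.

Then the $A_i\subseteq A_i^*$ form a coset system.

*Proof.* **Step 1: (K1).** We show $T=A_i\oplus A_j\oplus Z$ for $i\neq j$; then $T=A_i^*\oplus A_j$. Modulo $Z$ we need $R^2=R(c,1)\oplus R(1,0)$, which holds because $(a,b)=b(c,1)+(a-bc)(1,0)$ is the only possible expression, and $R^2=R(c,1)\oplus R(c',1)$ for $c\neq c'$. For the latter, the sum contains $R(c'-c,0)=R(1,0)$ since $c'-c$ is a unit, and then also $(0,1)=(c,1)-c(1,0)$. It is direct, because $r(c,1)+r'(c',1)=0$ gives $r'=-r$ and $r(c-c')=0$, so $r=0$. Now lift to $T$: the sum $A_i+A_j+Z$ is $T$. If $a_i+a_j+d=0$ with $a_i\in A_i$, $a_j\in A_j$, $d\in Z$, then $a_i$ and $a_j$ lie in $Z$. Since $(1,0)$ and each $(c,1)$ generate free modules, $A_i\cap Z=0$ for all $i$. So $a_i=a_j=0$ and $d=0$.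

**Step 2: (K2) for $i=\infty$.** Let $u=(a,b,d)\notin A_\infty^*$; this means $b\neq0$. Then $u\in A_\infty+A_c$ iff $(b,d)\in R(1,f(c))$ iff $d=bf(c)$ iff $f(c)=b^{-1}d$. By (F1) exactly one $c$ works.

**Step 3: (K2) for $i=c\in C$.** Let $u=(a,b,d)\notin A_c^*$. Modulo $A_c$ we may replace $u$ by $u-b(c,1,f(c))=(m,0,n)$ with $m=a-bc\in R$ and $n=d-bf(c)\in D$; and $u\notin A_c^*$ means $m\neq0$. First, $(m,0,n)\in A_c+A_\infty$ iff $n=0$, since the multiple of $(c,1,f(c))$ used must be $0$. Next let $c'\neq c$. Because the second coordinate is $0$, $(m,0,n)\in A_c+A_{c'}$ iff there is $r'\in R$ with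
$$m=r'(c'-c),\qquad n=r'(f(c')-f(c)).$$
As $c'-c$ is a unit of $R$, the first equation has the unique solution $r'=m(c'-c)^{-1}\in R$. So the condition is
$$(c'-c)^{-1}(f(c')-f(c))=m^{-1}n .$$
If $n=0$, no $c'$ works because $f$ is injective, and $\infty$ works. If $n\neq0$, exactly one $c'$ works by (F2), and $\infty$ does not. $\square$

**Example.** Let $F$ be a perfect field of characteristic $2$ and $R=D=C=F$, $f(c)=c^2$. Then $f$ is a bijection, and $(c'-c)^{-1}(c'^2-c^2)=c'+c$ equals a given $e\neq0$ exactly for $c'=c+e\neq c$. So (F1) and (F2) hold. Neither the proof of Lemma 9 nor Proposition 7 uses that $F$ is infinite, so we get a TGQ of order $(|F|,|F|)$. For $F=\mathbb F_2$ it is the fifteen-point quadrangle. If $R\neq D$, formulas of this kind are not at hand, because $f$ must map $C\subseteq R$ onto all of $D$.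

## A bijection that takes every nonzero slope once

We write $D\times D$ as a plane with coordinates $(y,d)$. For $e,b\in D$ let $L_{e,b}=\{(y,ye+b):y\in D\}$, the line of slope $e$. Two distinct lines meet in at most one point: $ye+b=ye'+b'$ has no solution if $e=e'$, $b\neq b'$, and one if $e\neq e'$. Two points $(y,d)$, $(y',d')$ with $y\neq y'$ lie on exactly one line; its slope is $(y'-y)^{-1}(d'-d)$. So (F2) says: on every line of nonzero slope $e$ through a point of the graph of $f$ there is exactly one further point of the graph.

**Lemma 10.** Let $D$ be a skew field of infinite cardinality $\kappa$ and $C\subseteq D$ with $|C|=\kappa$. There is $f:C\to D$ with (F1) and (F2).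

*Proof.* Call a partial function $g$ from $C$ to $D$ *good* if it is injective and no three points of its graph lie on a common line $L_{e,b}$. Unions of chains of good functions are good. Consider two kinds of task: for $d\in D$, to put $d$ into the image; for $(c,e)\in C\times(D\setminus\{0\})$, to put $c$ into the domain and a second graph point onto the line of slope $e$ through the graph point over $c$. There are $\kappa+\kappa\cdot\kappa=\kappa$ tasks; enumerate them as $(\pi_\xi)_{\xi<\kappa}$. We define an increasing chain of good functions $f_\xi$ with $f_0=\emptyset$ and unions at limits, such that $f_{\xi+1}$ fulfills $\pi_\xi$ and arises from $f_\xi$ by adding at most two points. Then $|f_\xi|<\kappa$ for $\xi<\kappa$: it is finite for finite $\xi$, and at most $2|\xi|=|\xi|<\kappa$ for infinite $\xi$. Let $g$ be the current good function. It has fewer than $\kappa$ points, hence fewer than $\kappa$ pairs of points.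

**Step 1: adding a given $c\notin\mathrm{dom}\,g$ to the domain.** Choose $f(c)\in D$ different from all values of $g$ and, for every pair of graph points, different from the second coordinate at $y=c$ of the line through that pair. Fewer than $\kappa$ values are forbidden, so this is possible. The extension is injective, and a line with three graph points would contain the new point and two old ones, which we excluded. So it is good.

**Step 2: task $d\in D$.** If $d$ is a value of $g$, do nothing. Otherwise choose $c\in C\setminus\mathrm{dom}\,g$ and put $f(c)=d$. The new point $(c,d)$ must avoid the lines through two graph points. By injectivity such a line has slope $e\neq0$, so it contains only one point with second coordinate $d$, and it forbids at most one $c$. Together with $\mathrm{dom}\,g$, fewer than $\kappa$ elements $c$ are forbidden, so a choice exists, and the extension is good.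

**Step 3: task $(c,e)$ with $e\neq0$.** First add $c$ to the domain by Step 1, if necessary. Let $L$ be the line of slope $e$ through $(c,f(c))$. If $L$ contains another graph point, stop. Otherwise choose $c^*\in C$ outside the domain and put
$$f(c^*)=(c^*-c)e+f(c),$$
so that $(c^*,f(c^*))\in L$. Since $e\neq0$, each existing value equals $(c^*-c)e+f(c)$ for only one $c^*$, so it forbids at most one $c^*$. Every line through two existing graph points differs from $L$, because $L$ contains only one graph point so far. So it meets $L$ in at most one point and forbids at most one $c^*$. Again fewer than $\kappa$ elements $c^*$ are forbidden, and the extension is good.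

**Step 4: the union.** Let $f=\bigcup_{\xi<\kappa}f_\xi$, a good function. The tasks $(c,e)$ give $\mathrm{dom}\,f=C$ and existence in (F2). The tasks $d$ give $\mathrm{im}\,f=D$, and goodness gives injectivity; this is (F1). Uniqueness in (F2): two solutions $c'\neq c''$ for the same $c$ and $e$ would put three graph points, over $c$, $c'$ and $c''$, on one line. $\square$

For $\kappa=\aleph_0$ all stages $f_\xi$ $(\xi<\omega)$ are finite, and with a fixed enumeration of $D$ each choice can be "the first one allowed", so no axiom of choice is needed.

Here are a few moves by hand for $C=\mathbb Q$, $D=\mathbb Q(X)$. Put $f(0)=0$ (task $d=0$) and $f(1)=X$ (task $d=X$). Task $(0,1)$: the line of slope $1$ through $(0,0)$ has no other graph point; $c^*=2$ gives $f(2)=2$, which is a new value and is not on the line through $(0,0)$ and $(1,X)$, whose value at $2$ is $2X$. Task $(0,X)$: the line of slope $X$ through $(0,0)$ already contains $(1,X)$, so nothing is to be done. Task $d=X^{-1}$: try $c=3$. The three lines through pairs of graph points take the values $3X$, $3$ and $2+(2-X)=4-X$ at $3$; none is $X^{-1}$, so $f(3)=X^{-1}$ is allowed. This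 is the value that the attempt with $T=R^3$ could not reach.

## The kernel equals $R$

*Proof of Theorem 1.* Take $f$ from Lemma 10, form the coset system of Lemma 9, and apply Proposition 7. Since $|A_i|=|R|=\kappa$ and $|I\setminus\{i\}|=\kappa$, we get a TGQ of order $(\kappa,\kappa)$. It remains to compute $\mathbb K$.

**Step 1: $R$ embeds in $\mathbb K$.** For $\lambda\in R$, left multiplication by $\lambda$ on $T=R\oplus R\oplus D$ is an endomorphism mapping each $A_i$ into itself. This gives a ring homomorphism $R\to\mathbb K$. It is injective since $\lambda$ can be read off from the image of $(1,0,0)$.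

**Step 2: the shape of an arbitrary $\alpha\in\mathbb K$.** By Lemma 8, which applies because $t=\kappa\ge3$, $\alpha$ maps each $A_i^*$ into itself. Hence it also maps $Z=A_\infty^*\cap A_c^*$ into itself; indeed $A_\infty^*$ is given by $b=0$ and $A_c^*$ by $a=bc$, so the intersection is $a=b=0$. This use of Lemma 8 is needed: in the fifteen-point quadrangle, where $t=2$, we saw an $\alpha$ with $\alpha(001)=101\notin Z$. So there are additive maps $g,p,q:R\to R$, $m:R\to D$, $h:D\to D$ with
$$\alpha(a,0,0)=(g(a),0,0),\quad \alpha(0,b,0)=(p(b),q(b),m(b)),\quad \alpha(0,0,d)=(0,0,h(d)).$$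

**Step 3: the equations from $A_c$.** For $r\in R$ and $c\in C$,
$$\alpha(rc,r,rf(c))=\big(g(rc)+p(r),\;q(r),\;m(r)+h(rf(c))\big)\in R(c,1,f(c)).$$
The second coordinate shows that the multiplier is $q(r)$. So
$$g(rc)+p(r)=q(r)c, \tag{3}$$
$$m(r)+h(rf(c))=q(r)f(c). \tag{4}$$

**Step 4: solving them.** Since $f$ is onto $D$, there is a $c$ with $f(c)=0$, and (4) gives $m=0$. Using again that $f$ is onto, (4) becomes $h(rd)=q(r)d$ for all $r\in R$, $d\in D$. Put $\lambda=q(1)\in R$. With $r=1$ we get $h(d)=\lambda d$. With $d=1$ we get $q(r)=h(r)=\lambda r$. Now (3) reads $g(rc)+p(r)=\lambda rc$. Subtract this for two distinct $c,c'\in C$: with $w=c-c'$, a unit of $R$, $g(rw)=\lambda rw$ for all $r\in R$. Taking $r=aw^{-1}$ gives $g(a)=\lambda a$ for all $a\in R$, and then $p=0$. So $\alpha(a,b,d)=(\lambda a,\lambda b,\lambda d)$.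

Thus every $\alpha\in\mathbb K$ is left multiplication by an element of $R$, and $\mathbb K\cong R$. $\blacksquare$

The computation also applies to the example with $f(c)=c^2$ over a perfect field $F$ of characteristic $2$ with $|F|\geq4$, because it uses only Lemma 8, the surjectivity of $f$, and one unit $c-c'$. There $\mathbb K\cong F$ is a field. The kernel fails to be a skew field as soon as $R$ does.

## Polynomial rings, a local ring, and the exact range of orders

*Proof of Corollary 2.* Take $R=F[X]$, $D=F(X)$, $C=F$ in Theorem 1. Then $|D|=|C|=\kappa$, and differences of distinct elements of $F$ are nonzero constants, hence units of $F[X]$. So there is a TGQ of order $(\kappa,\kappa)$ with $\mathbb K\cong F[X]$, in which $X$ has no inverse. Fields of every characteristic and every infinite cardinality $\kappa$ exist: adjoin $\kappa$ indeterminates to a prime field. For $F=\mathbb Q$ the group $T=\mathbb Q[X]\oplus\mathbb Q[X]\oplus\mathbb Q(X)$ and the quadrangle are countable, and the conjecture is disproved. $\blacksquare$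

With this choice one sees Theorem 3 at work. For $\alpha=X$ the group $A_c/XA_c\cong F[X]/XF[X]\cong F$ has cardinality $\kappa=t$. The quotient $T/XT$ is $F^2$, since $XD=D$. The images $Q_i$ are the one-dimensional subspaces spanned by $(1,0)$ and by the $(c,1)$ with $c\in F$, and any two of them are complementary, as (2) demands.

**Example.** The ring need not contain a field. Let $p$ be a prime, $R$ the localization of $\mathbb Z[X_\iota:\iota<\kappa]$ at the prime ideal $(p)$, $D=\mathrm{Frac}(R)$, and $C$ a set of representatives of $R/pR\cong\mathbb F_p(X_\iota:\iota<\kappa)$. Then $|C|=|D|=\kappa$. Differences of distinct elements of $C$ lie outside $pR$, the maximal ideal of the local ring $R$, so they are units. Theorem 1 gives $\mathbb K\cong R$, where $p$ is not invertible. Here $T=R\oplus R\oplus D$ is torsion-free but not even divisible, since $(1,0,0)\notin pT$.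

*Proof of Corollary 4.* Suppose $\mathbb K$ is not a skew field for an infinite TGQ of order $(s,t)$. Since $\mathbb K$ is a nonzero ring, it then contains a nonzero noninvertible element, and Theorem 3 gives $s=t$. This cardinal is infinite, since $t$ is infinite in an infinite TGQ. Conversely, if $\kappa$ is an infinite cardinal, Corollary 2 with a field $F$ of cardinality $\kappa$ gives a TGQ of order $(\kappa,\kappa)$ with $\mathbb K\cong F[X]$, which is not a skew field. $\blacksquare$
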